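# Weak flatness for Richardson orbits in orthogonal Lie algebras

## 1. Levi subalgebras and the points of $W.x$

Everything is over $\mathbb C$. Put $\epsilon=1$ in type $B$ and $\epsilon=0$ in type $D$, and let $V=\mathbb C^{N}$, $N=2n+\epsilon$, carry a nondegenerate symmetric form $(\,,)$. Then $\mathfrak g=\mathfrak{so}(V)=\{X:(Xv,w)=-(v,Xw)\}$ and $G=SO(V)$. Choose a basis $e_{\pm1},\dots,e_{\pm n}$ of $V$ (and $e_0$ in type $B$) with $(e_i,e_{-i})=1$, $(e_0,e_0)=1$ and all other products $0$. The Cartan subalgebra $\mathfrak h$ consists of the diagonal elements. Let $y_i\in\mathfrak h^*$ be the weight of $e_i$, so $e_{-i}$ has weight $-y_i$, and put $z_i=y_i^2$. Thus $\mathbb C[\mathfrak h]=\mathbb C[y]=\mathbb C[y_1,\dots,y_n]$. The Weyl group $W$ permutes the $y_i$ and changes their signs: arbitrarily in type $B$, an even number of signs at a time in type $D$.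

**Definition 1.1 (Levi data).** Write $V=V_0\oplus\bigoplus_{i=1}^k(V_i\oplus V_i^*)$, where $\dim V_0=2a+\epsilon$, $\dim V_i=b_i$, the space $V_0$ is nondegenerate and orthogonal to the rest, and the different sums $V_i\oplus V_i^*$ are orthogonal to each other, with $V_i$ and $V_i^*$ isotropic and dual under the form. The associated Levi subalgebra is
$$\mathfrak l=\mathfrak{so}(V_0)\times\prod_{i=1}^k\mathfrak{gl}(V_i),\qquad a+b_1+\dots+b_k=n,\quad b_1\ge\dots\ge b_k\ge 1,\quad k\ge1 .$$
In type $D$ a factor $\mathfrak{so}_2\cong\mathfrak{gl}_1$ is counted as a $\mathfrak{gl}_1$, so $a\ne1$ and $(a;b_1,\dots,b_k)$ is determined by $\mathfrak l$. We take the basis $e_i$ adapted to this decomposition.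

The center $\mathfrak t_e$ of $\mathfrak l$ consists of the $x$ that act by $0$ on $V_0$, by a scalar $x_i$ on $V_i$ and by $-x_i$ on $V_i^*$. (In every case $\mathfrak{so}(V_0)$ has trivial center, since $\dim V_0\ne2$.) Put $v_i=x_i^2$.

**Definition 1.2 (generic).** An element $x\in\mathfrak t_e$ is generic if its centralizer in $\mathfrak g$ is exactly $\mathfrak l$.

The centralizer of $x$ is $\mathfrak{so}(\ker x)$ times one $\mathfrak{gl}$ of an eigenspace for each pair $\pm\mu$ of nonzero eigenvalues. So for generic $x$ the $v_i$ are pairwise distinct. Moreover $x_i\ne0$, except that in type $D$ with $a=0$ one $x_i$ with $b_i=1$ may vanish, because $\mathfrak{so}_M\times\mathfrak{gl}_b\subsetneq\mathfrak{so}_{M+2b}$ unless $M=0$, $b=1$.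

At every point of $W.x$ the multiset $\{z_1,\dots,z_n\}$ is $\{0^a,v_1^{b_1},\dots,v_k^{b_k}\}$. To list the points, choose which coordinates carry which value, then choose signs of the nonzero coordinates. In type $D$ the parity of the number of sign changes matters only if no coordinate is $0$. Hence
$$|W.x|=2^{n-a}\frac{n!}{a!\prod b_i!}\ \ (\text{type }B,\text{ or type }D\text{ with }a\ge2),\qquad |W.x|=2^{n-1}\frac{n!}{\prod b_i!}\ \ (\text{type }D,\ a=0).\tag{1.1}$$
(In the exceptional case of one zero coordinate in type $D$, $a=0$, there are $n-1$ free signs, which gives the same number.)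

**Example 1.3.** In $\mathfrak{so}_5$ take $V_0=\langle e_0,e_{\pm2}\rangle$, $V_1=\langle e_1\rangle$: here $\mathfrak l=\mathfrak{so}_3\times\mathfrak{gl}_1$, $a=1$, $b=(1)$. The element $x=(t,0)$ is generic for $t\neq0$, and $W.x=\{(\pm t,0),(0,\pm t)\}$.

**Example 1.4.** In $\mathfrak{so}_4$ take $V_1=\langle e_1,e_2\rangle$: here $\mathfrak l=\mathfrak{gl}_2$, $a=0$, $b=(2)$. For $t\ne0$ the element $x=(t,t)$ is generic and $W.x=\{(t,t),(-t,-t)\}$. Only two points, because signs change in pairs.

## 2. Induced orbits and birationally Richardson elements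

Let $P\subset G$ be a parabolic subgroup with Levi algebra $\mathfrak l$, and $\mathfrak n_P$ the nilradical of its Lie algebra. Concretely, grade $V$ by distinct nonzero degrees $\pm d_i$ on $V_i,V_i^*$ and degree $0$ on $V_0$. Then $P$ stabilizes the associated filtration, and $\mathfrak n_P$ consists of the elements of $\mathfrak g$ that strictly raise the degree.

**Definition 2.1 (induction from zero).** $\mathbb O_e=\mathrm{Ind}_{\mathfrak l}^{\mathfrak g}(\{0\})$ is the nilpotent orbit that is dense in $G\cdot\mathfrak n_P$; let $e\in\mathbb O_e$.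

We use the following from Lusztig–Spaltenstein, J. London Math. Soc. 19 (1979), cited as [LS]: $G\cdot\mathfrak n_P=\overline{\mathbb O}_e$ for *every* parabolic $P$ with Levi algebra $\mathfrak l$, and $\dim\mathbb O_e=\dim\mathfrak g-\dim\mathfrak l$.

**Definition 2.2 (birationally Richardson).** $e$ is birationally Richardson if the moment map $T^*(G/P)=G\times_P\mathfrak n_P\to\overline{\mathbb O}_e$ is birational.

Its fiber over $X$ is the set of conjugates of $P$ whose nilradical contains $X$. The source is irreducible of dimension $2\dim G/P=\dim\mathbb O_e$. So in characteristic $0$ birationality means that the fiber over a point of $\mathbb O_e$ is a single point.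

**Example 2.3.** Continue Example 1.3. Let $P$ stabilize an isotropic line $F\subset\mathbb C^5$. Then $\mathfrak n_P=\{X: XV\subset F^\perp,\ XF^\perp\subset F,\ XF=0\}$, and its elements are $X(v)=(w,v)f-(f,v)w$ with $f\in F$, $w\in F^\perp$. One computes $X^2v=-(f,v)(w,w)f$. If $f\neq0$ and $(w,w)\ne0$, then $X$ has Jordan type $[3,1,1]$, and $F=\operatorname{im}X^2$ is recovered from $X$. So $\mathbb O_e=[3,1,1]$, of dimension $10-4=6$, and $e$ is birationally Richardson.

**Example 2.4.** For $\mathfrak{gl}_2\subset\mathfrak{so}_5$ ($a=0$, $b=(2)$) birationality fails. The induced orbit is again $[3,1,1]$: for $X$ of this type, $\ker X$ is the sum of the line $\operatorname{im}X^2$, which is its radical, and a nondegenerate plane, so exactly two isotropic planes $F$ satisfy $\operatorname{im}X^2\subset F\subset\ker X$. Each gives $X\in\mathfrak n_P$. Indeed $XF=0$; next, $\operatorname{im}X=(\ker X)^\perp\subset F^\perp$; and the alternating form $(Xv,w)$ on $F^\perp$ descends to the line $F^\perp/F$, hence is $0$, so $XF^\perp\subset (F^\perp)^\perp=F$.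 The dimension $10-4=6$ shows that $[3,1,1]$ is the induced orbit, and the fiber over $X$ has at least two points.

We impose two standing hypotheses for the rest of the notes:

* (i) the closure $\overline{\mathbb O}_e$ is normal;
* (ii) $e$ is birationally Richardson.

For reference, a known normality criterion: for $\mathfrak{so}_{2n+1}$, $\overline{\mathbb O}_e$ is normal if and only if $2a+1\ge b_1$; for $\mathfrak{so}_{2n}$, if and only if $2a\ge b_1$, or $a=0$ and there is $1\le l\le k$ with $b_1=\dots=b_l>b_{l+1}=\dots=b_k$.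

## 3. Top-degree ideals and the weak flatness condition

**Definition 3.1 (associated graded ideal).** For an ideal $I$ in a polynomial ring, $\operatorname{gr}I$ is the homogeneous ideal spanned by the top-degree components of the elements of $I$.

If $I$ is the ideal of a finite set of $r$ points, then $\dim\mathbb C[y]/\operatorname{gr}I=\dim\mathbb C[y]/I=r$.

**Example 3.2.** For $W.x=\{(\pm t,0),(0,\pm t)\}$ the ideal contains $y_1y_2$ and $z_1+z_2-t^2$, so $\operatorname{gr}I$ contains $y_1y_2$ and $y_1^2+y_2^2$. These two quadrics have no common zero but $0$, so their quotient has dimension $2\cdot2=4=|W.x|$. Hence $\operatorname{gr}I=(y_1y_2,\,y_1^2+y_2^2)$.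

Now fix a generic $x$. Let $J_x\subset\mathbb C[\mathfrak g]$ be the ideal of the closed orbit $G.x$ and $I_x\subset\mathbb C[\mathfrak h]$ the ideal of $W.x=G.x\cap\mathfrak h$. Under (i) and (ii) it is known that
$$J_e:=\operatorname{gr}J_x\ \text{ is the defining ideal of }\overline{\mathbb O}_e .\tag{3.1}$$
Let $I_e\subset\mathbb C[\mathfrak h]$ be the ideal of the scheme-theoretic intersection $\overline{\mathbb O}_e\cap\mathfrak h$; it is the image of $J_e$ under restriction to $\mathfrak h$. If $f\in J_x$ has top component $f_d$, then $f|_{\mathfrak h}\in I_x$, and $f_d|_{\mathfrak h}$ is $0$ or the top component of $f|_{\mathfrak h}$. So $I_e\subset\operatorname{gr}I_x$, and there is a surjection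
$$\mathbb C[\overline{\mathbb O}_e\cap\mathfrak h]=\mathbb C[\mathfrak h]/I_e\ \twoheadrightarrow\ \mathbb C[\mathfrak h]/\operatorname{gr}I_x .\tag{3.2}$$
It is $W$-equivariant, and $\operatorname{gr} I_x$ does not depend on the choice of generic $x$.

**Definition 3.3 (weak flatness).** The weak flatness condition holds for $\mathbb O_e$ if (3.2) is an isomorphism.

Since the right side of (3.2) has dimension $|W.x|$, weak flatness is equivalent to $I_e=\operatorname{gr}I_x$, and also to
$$\dim\mathbb C[y]/I_e\le|W.x|.\tag{3.3}$$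

**Example 3.4.** For $\mathfrak{so}_3\times\mathfrak{gl}_1\subset\mathfrak{so}_5$: by Example 2.3 and [LS], every $X\in\overline{\mathbb O}_e$ is nilpotent and of the form $f\wedge w$ with $f,w\in V$ (we identify $\mathfrak g=\Lambda^2V$), so $X\wedge X=0$. On $\mathfrak h$ the characteristic polynomial is $u(u^2-z_1)(u^2-z_2)$ and $X\wedge X$ is a nonzero multiple of $y_1y_2$. So $I_e$ contains $z_1+z_2$ and $y_1y_2$, hence all of $\operatorname{gr}I_x$ by Example 3.2. Weak flatness holds. Normality holds by the criterion, $3\ge1$.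

**Example 3.5.** For $\mathfrak{gl}_2\subset\mathfrak{so}_4=\mathfrak{sl}_2\oplus\mathfrak{sl}_2$: here $P$ stabilizes a Lagrangian $F$, $\mathfrak n_P$ is a line, and $\overline{\mathbb O}_e$ is the nilpotent cone of one $\mathfrak{sl}_2$, namely the one that contains $x=(t,t)$. It is normal, and $F=\operatorname{im}X$ for $0\neq X\in\mathfrak n_P$, so (ii) holds. A linear function that vanishes on this $\mathfrak{sl}_2$ restricts on $\mathfrak h$ to a multiple of $y_1-y_2$. So $I_e\ni y_1-y_2,\ z_1+z_2$, the quotient has dimension $\le2=|W.x|$, and weak flatness holds.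

## 4. Two statements on weak flatness, and what is true instead

In words: slicing the semisimple orbit $G.x$ by a Cartan subalgebra gives $|W.x|$ reduced points. Passing to top-degree parts lets these points collide at the origin, with limit the fat point $\operatorname{gr}I_x$, while the orbit $G.x$ degenerates to $\overline{\mathbb O}_e$. Is the limit of the slices equal to the slice of the limit? The following two statements are to be proved or disproved, for all $\mathfrak l$ satisfying (i) and (ii). The problem comes from Do Kien Hoang, "Hikita conjecture for classical Lie algebras", arXiv:2409.13914 (2024).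

**Statement 1.** In type $B$, weak flatness holds if and only if $a\ge b_1-1$.

**Statement 2.** In type $D$, weak flatness holds if and only if at least one of the following is satisfied: $a\ge b_1-1$; or $k=1$; or $b_1=2$.

**Theorem A.**

1. Statement 1 is true.
2. Statement 2 is false, in both directions.
   * For $\mathfrak l=\mathfrak{so}_4\times\mathfrak{gl}_4\subset\mathfrak{so}_{12}$ ($a=2$, $k=1$, $b_1=4$, $\mathbb O_e=[3^4]$), (i) and (ii) hold and $k=1$, but weak flatness fails.
   * For $\mathfrak l=\mathfrak{gl}_3\times\mathfrak{gl}_2\subset\mathfrak{so}_{10}$ ($a=0$, $k=2$, $b=(3,2)$, $\mathbb O_e=[4,4,1,1]$), (i) and (ii) hold and none of the three conditions holds, but weak flatness holds.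

**Theorem B (type $D$).** Let $\mathfrak g=\mathfrak{so}_{2n}$ and assume (i), (ii).

* (a) If $a\ge2$, weak flatness holds if and only if $a\ge b_1-1$.
* (b) If $a=0$ and weak flatness holds, then $b_1-b_k\le1$.
* (c) If $a=0$, $b_1-b_k\le1$, and either $k\le2$ or $b_1\le2$, then weak flatness holds.

Since $a\ne1$ in type $D$, this is complete except for the family $a=0$, $k\ge3$, $b_1\ge3$, $b_1-b_k\le1$, which is not settled here; Remark 10.3 reduces it to a dimension inequality. Theorem A does not depend on that family. Theorem B shows that in type $D$ the conditions $a\ge b_1-1$ and $b_1=2$ are each sufficient (for $a=0$ both force $b_1\le2$, hence $b_1-b_k\le1$, and (c) applies; for $a\ge2$ use (a)), while $k=1$ is sufficient only when $a=0$ or $a\ge b_1-1$.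

Hypotheses (i) and (ii) enter the proofs only through (3.1) and $I_e\subset\operatorname{gr}I_x$.

## 5. $\mathfrak{so}_3\times\mathfrak{gl}_3\subset\mathfrak{so}_9$: a failure by hand

In type $B$, normality asks $2a+1\ge b_1$ and Statement 1 predicts failure when $b_1\ge a+2$. The smallest pair that meets both is $a=1$, $b_1=3$, and we take $k=1$, so $n=4$. Let $P$ stabilize an isotropic $3$-plane $F$, and let $X$ have type $[3^3]$. For $F=\operatorname{im}X^2$, which is isotropic because $X^4=0$, one has $F^\perp=\ker X^2=\operatorname{im}X$, so $XV\subset F^\perp$, $XF^\perp= F$, $XF=0$ and $X\in\mathfrak n_P$. The centralizer of $X$ has dimension $\frac12(3\cdot 9-3)=12=\dim\mathfrak l$, so $\mathbb O_e=[3^3]$. Conversely $X\in\mathfrak n_P$ forces $\operatorname{im}X^2\subset F$, so $F$ is unique. Thus (i) and (ii) hold.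

*One element of $\operatorname{gr}I_x$.* Let $x=(0,t,t,t)$. Every point of $W.x$ has exactly one zero coordinate, so of $z_1,z_3$ at least one equals $t^2$. Hence $(z_1-t^2)(z_3-t^2)\in I_x$ and $z_1z_3\in\operatorname{gr}I_x$.

*It is not in $I_e$.* Consider $\mathfrak g'=\mathfrak{so}(\langle e_{\pm1},e_{\pm2}\rangle)\oplus\mathfrak{so}(\langle e_{\pm3},e_{\pm4}\rangle)$ and a regular nilpotent $e'$ in it. It acts on $V$ as two orthogonal $3$-dimensional irreducible $\mathfrak{sl}_2$-modules (degrees $-1,0,1$) plus a $3$-dimensional nondegenerate space on which it is zero. Place one nondegenerate line of that space in degree $0$ and a hyperbolic pair in degrees $\pm1$. Now all three degrees have dimension $3$, and $e'$ raises the degree by $1$: it lies in the nilradical attached to $F=V_{1}$, so $e'\in\overline{\mathbb O}_e$, and with it the whole nilpotent cone of $\mathfrak g'$. Every function in $J_e$ vanishes on that cone. If $z_1z_3$ were in $I_e$, it would therefore vanish in the coinvariant algebra $\bigotimes_{j}\mathbb C[y_{2j-1},y_{2j}]/(z_{2j-1}+z_{2j},\,y_{2j-1}y_{2j})$,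 $j=1,2$. But $z_1\ne0$ in the first factor (the ideal in degree $2$ is spanned by $z_1+z_2$ and $y_1y_2$), and likewise $z_3$ in the second. So weak flatness fails.

Section 7 is this argument in general. First we collect the ways to produce elements of $I_e$.

## 6. Producing elements of $I_e$

For $S\subset[n]$ put $y_S=\prod_{i\in S}y_i$, $z_S=\prod_{i\in S}z_i$, $S^c=[n]\setminus S$. For a set $T$ of indices, $h_j(T)$ and $e_j(T)$ are the complete and elementary symmetric polynomials in $(z_i)_{i\in T}$, with $h_0=1$ and $h_j=0$ for $j<0$. Put $C_m=\sum_{i=1}^k\min(b_i,m)$.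

**(R1) Splitting by parity.** We have $\mathbb C[y]=\bigoplus_{S}y_S\mathbb C[z]$. Let $K_S=\{f\in\mathbb C[z]:y_Sf\in I_e\}$, an ideal of $\mathbb C[z]$. The image of $y_S\mathbb C[z]$ in $\mathbb C[y]/I_e$ is $\mathbb C[z]/K_S$, so
$$\dim\mathbb C[y]/I_e\le\sum_S\dim\mathbb C[z]/K_S .\tag{6.1}$$

**(R2) The characteristic polynomial.** On $\mathfrak h$ we have $\det(u-X)=u^\epsilon\prod(u^2-z_i)$, and elements of $\overline{\mathbb O}_e$ are nilpotent. So $e_j([n])\in I_e$ for $j\ge1$. Let $\mathfrak c\subset\mathbb C[z]$ be the ideal they generate; $\mathfrak c\subset K_S$ for all $S$. From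
$$\prod_{T}(1-uz_i)^{-1}=\prod_{T^c}(1-uz_i)\cdot\prod_{[n]}(1-uz_i)^{-1}$$
we get
$$h_j(T)\equiv(-1)^je_j(T^c)\pmod{\mathfrak c},\qquad\text{in particular } h_j(T)\in\mathfrak c\ \text{ for } j>n-|T|.\tag{6.2}$$

**(R3) Exterior powers.** Identify $\Lambda^2V\cong\mathfrak g$ by $p\wedge q\mapsto(v\mapsto(q,v)p-(p,v)q)$. Put $\omega_i=e_i\wedge e_{-i}$; it acts by $e_i\mapsto e_i$, $e_{-i}\mapsto-e_{-i}$ and kills the other basis vectors. So the element of $\mathfrak h$ with coordinates $y$ is $\sum y_i\omega_i$. For a polynomial $\psi$, the odd polynomial $X\psi(X^2)$ lies in $\mathfrak g$, and on $\mathfrak h$ it equals $\sum_iy_i\psi(z_i)\omega_i$. The $\omega_i$ commute in the exterior algebra and $\omega_i\wedge\omega_i=0$, so with $\omega_S=\bigwedge_{i\in S}\omega_i$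
$$\frac1{p!}\Big(\sum c_i\omega_i\Big)^{\wedge p}=\sum_{|S|=p}\Big(\prod_{i\in S}c_i\Big)\omega_S .\tag{6.3}$$
The $\omega_S$ with $|S|=p$ are, up to sign, distinct standard basis vectors of $\Lambda^{2p}V$. Finally, if $Y\in\mathfrak g$ has rank $<2p$, then $Y^{\wedge p}=0$. Indeed, in a basis of $V$ that extends a basis of $\operatorname{im}Y$, the skew coefficient matrix of $Y\in\Lambda^2V$ has zero rows, hence zero columns, outside $\operatorname{im}Y$. So $Y\in\Lambda^2(\operatorname{im}Y)$ and $Y^{\wedge p}\in\Lambda^{2p}(\operatorname{im}Y)=0$.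

**(R4) Two sources of elements.** Let $M$ be a finite-dimensional $G$-module.

* ($\alpha$) If a polynomial map $\Phi:\mathfrak g\to M$ vanishes on $\overline{\mathbb O}_e$, all coordinates of $\Phi|_{\mathfrak h}$ lie in $I_e$.
* ($\beta$) If $\Psi:\mathfrak g\to M$ is $G$-equivariant of degree $\le d$ and $\Psi(x)=0$, then all coordinates of $\Psi_d|_{\mathfrak h}$ lie in $I_e$, where $\Psi_d$ is the degree-$d$ component. Indeed $\Psi$ vanishes on $G.x$, so each coordinate of $\Psi$ is in $J_x$; the same coordinate of $\Psi_d$ is $0$ or its top component, hence in $\operatorname{gr}J_x=J_e$.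

The second source is the strong one. It turns an identity checked at a *single* point $x$ into an element of $I_e$.

## 7. Nilpotent cones inside $\overline{\mathbb O}_e$

**Proposition 7.1.** Weak flatness fails in each of the following cases:

* (1) type $B$ and $b_1\ge a+2$;
* (2) type $D$, $a\ge2$ and $b_1\ge a+2$;
* (3) type $D$, $a=0$ and $b_1\ge b_k+2$.

Besides [LS] we use Kostant, Amer. J. Math. 85 (1963), cited as [K]: for semisimple $\mathfrak g'$ the ideal of the nilpotent cone is generated by the homogeneous invariants of positive degree, and the regular nilpotent orbit is dense in the cone. We also use E. Artin, *Galois Theory*, cited as [A]: $\{z^\gamma:\gamma_i\le m-i\}$ is a basis of $\mathbb C[z_1,\dots,z_m]/(e_1,\dots,e_m)$.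

**Uniform notation.** This puts the three cases on one footing. In cases (1), (2) put $\bar a=a$, $\bar b=(b_1,\dots,b_k)$, $\bar v_0=0$. In case (3), where $k\ge2$, let the smallest part play the role of the zeros: $\bar a=b_k$, $\bar b=(b_1,\dots,b_{k-1})$, $\bar v_0=v_k$. Let $\bar k$ be the length of $\bar b$. In all cases $n=\bar a+\sum\bar b_i$, $\bar b_1\ge\bar a+2$, $\bar a-1+\epsilon\ge0$, and the multiset of the $z_i$ on $W.x$ is $\{\bar v_0^{\,\bar a},v_1^{\bar b_1},\dots,v_{\bar k}^{\bar b_{\bar k}}\}$.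

Put $r=\bar a+1$, and for $1\le j\le r$ put $d_j=\#\{i:\bar b_i\ge j\}$, $m_j=d_j+1$. Let $J=\sum_{j\le r}d_j=\sum_i\min(\bar b_i,r)$. Since $\bar b_1\ge r+1$, every $d_j\ge1$, so $m_j\ge2$; also $J\le\sum\bar b_i-1$, so $\sum_jm_j=J+\bar a+1\le n$. Hence we can choose disjoint $B_1,\dots,B_r\subset[n]$ with $|B_j|=m_j$, elements $t_j\in B_j$, and $T=\{t_1,\dots,t_r\}$. (For $\mathfrak{so}_9$ above: $r=2$, $d_1=d_2=1$, $J=2$.)

**Step 1: $h_J(T)\in\operatorname{gr}I_x$.** This provides the candidate element. Let
$$Q(u)=(u-\bar v_0)^{\bar a}\prod_i(u-v_i)^{\min(\bar b_i,r)}=\sum_lq_lu^{J+\bar a-l},\qquad q_0=1 .$$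
At a point of $W.x$, among the $r$ numbers $z_t$, $t\in T$, the value $\bar v_0$ comes from at most $\bar a$ indices and the value $v_i$ from at most $\min(\bar b_i,r)$. So $\prod_{T}(u-z_t)$ divides $Q(u)$, the quotient is a polynomial in $u$, and its coefficient of $u^{-1}$ is $0$. Expanding $\prod_T(u-z_t)^{-1}=\sum_jh_j(T)u^{-r-j}$, this coefficient collects the terms with $J+\bar a-l-r-j=-1$, that is, $j=J-l$. Thus $\sum_lq_lh_{J-l}(T)\in I_x$, with top component $h_J(T)$.

**Step 2: a nilpotent cone lies in $\overline{\mathbb O}_e$.** This provides the test that $h_J(T)$ will fail. For $B\subset[n]$ put $V_{B}=\langle e_{\pm i}:i\in B\rangle$, and let $\mathfrak g'=\bigoplus_j\mathfrak{so}(V_{B_j})$, which is semisimple because $m_j\ge2$. Let $e'$ be regular nilpotent in $\mathfrak g'$. On $V_{B_j}$, of dimension $2m_j$, it has Jordan type $[2m_j-1,1]=[2d_j+1,1]$. Choose an $\mathfrak{sl}_2$-triple in $\mathfrak g'$ containing $e'$. Since $2d_j+1\ne1$, the two isotypic parts of $V_{B_j}$ are orthogonal, so both are nondegenerate.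 Hence $V=U\perp U^\perp$ with $e'U^\perp=0$ and $U=\perp_jU_j$, where $U_j$ is the irreducible $\mathfrak{sl}_2$-module of dimension $2d_j+1$. Grade $U_j$ in degrees $-d_j,\dots,d_j$ by half the $h$-eigenvalue. The form pairs degree $i$ with degree $-i$, and $e'$ has degree $+1$.

For $1\le i\le\bar k$ the degree-$i$ part of $U$ has dimension $\#\{j\le r:d_j\ge i\}$. Since $\bar b$ is decreasing, $d_j\ge i$ means $\bar b_i\ge j$, so this dimension is $\min(\bar b_i,r)$. No degree exceeds $d_1=\bar k$. The degree-$0$ part has dimension $r$. Therefore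
$$\dim U^\perp=2n+\epsilon-r-2\sum_i\min(\bar b_i,r)=(\bar a-1+\epsilon)+2\sum_i\big(\bar b_i-\min(\bar b_i,r)\big).$$
Write $U^\perp$ as the orthogonal sum of a nondegenerate space of dimension $\bar a-1+\epsilon$, placed in degree $0$, and hyperbolic spaces $U'_i\oplus U'_{-i}$ with $\dim U'_{\pm i}=\bar b_i-\min(\bar b_i,r)$, placed in degrees $\pm i$. The result is a grading $V=\bigoplus V'_i$ with
$$\dim V'_{\pm i}=\bar b_i\ (1\le i\le\bar k),\qquad\dim V'_0=2\bar a+\epsilon\ge1,\qquad e'V'_i\subset V'_{i+1}.$$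

*Cases (1), (2).* The grading defines a parabolic with Levi algebra $\mathfrak{so}(V_0')\times\prod\mathfrak{gl}(V_i')$ whose nilradical contains $e'$. Some $g\in O(V)$ carries $V'_0,V'_i,V'_{-i}$ to $V_0,V_i,V_i^*$: take an isometry $V_0'\to V_0$, linear isomorphisms $V_i'\to V_i$, and their inverse transposes. Precomposing with a reflection of $V'_0$ (extended by the identity) if necessary, we get $g\in SO(V)$.

*Case (3).* Split $V'_0$, of dimension $2b_k$, into Lagrangians $L\oplus L^*$ in degrees $\pm\frac12$. Then $e'$ still strictly raises the degree, because $e'V'_{-1}\subset V'_0$ and $e'V'_0\subset V'_1$. Now the Levi algebra is $\mathfrak{gl}(L)\times\prod\mathfrak{gl}(V'_i)$. Some $g\in O(V)$ carries $L,L^*,V'_{\pm i}$ to $V_k,V_k^*$ and $V_i,V_i^*$. If $\det g=-1$, replace $(L,L^*,g)$ by $(\sigma L,\sigma L^*,g\sigma^{-1})$ with $\sigma$ a reflection of $V_0'$. The degree condition on $e'$ holds for any choice of $L$.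

In all cases $e'\in G\cdot\mathfrak n_{P}$ for a parabolic $P$ with Levi algebra $\mathfrak l$, so $e'\in\overline{\mathbb O}_e$ by [LS]. The regular orbit of $\mathfrak g'$ is the orbit of $e'$ under $\prod_jSO(V_{B_j})\subset G$ and is dense in the nilpotent cone $\mathcal N'$ of $\mathfrak g'$ by [K]. Hence $\mathcal N'\subset\overline{\mathbb O}_e$.

**Step 3: $h_J(T)\notin I_e$.** This ends the proof, since then $I_e\ne\operatorname{gr}I_x$. If $F\in J_e$, then $F|_{\mathfrak g'}$ vanishes on $\mathcal N'$, so by [K] it lies in the ideal generated by the positive-degree invariants of $\mathfrak g'$. Restrict to $\mathfrak h'=\mathfrak h\cap\mathfrak g'$, that is, set $y_i=0$ for $i\notin\bigcup B_j$. Invariants of $\mathfrak{so}_{2m}$ restrict to $W(D_m)$-invariant polynomials, and these are generated by $e_1,\dots,e_{m-1}$ and the product of the $y_i$. So $I_e$ maps to $0$ in $\bigotimes_j\mathcal C_j$, where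
$$\mathcal C_j=\mathbb C[y_i:i\in B_j]\big/\big(e_1(B_j),\dots,e_{m_j-1}(B_j),\,y_{B_j}\big).$$
In $\mathcal C_j$ also $e_{m_j}(B_j)=y_{B_j}^2=0$, so $z_{t_j}$ is a root of $\prod_{i\in B_j}(u-z_i)=u^{m_j}$, and $z_{t_j}^{m_j}=0$.

On the other hand $z_{t_j}^{m_j-1}\ne0$ in $\mathcal C_j$. Suppose $z_{t_j}^{m_j-1}=\sum_{i<m_j}e_if_i+y_{B_j}f$. Average over all sign changes of the $y_i$, $i\in B_j$. The $e_i$ are fixed, the $f_i$ become polynomials in the $z$'s, and $y_{B_j}f$ becomes its component in $\mathbb C[z]$, which has the form $y_{B_j}\cdot y_{B_j}g=e_{m_j}g$ with $g\in\mathbb C[z]$. So $z_{t_j}^{m_j-1}\in(e_1,\dots,e_{m_j})\mathbb C[z_i:i\in B_j]$. This contradicts [A], where, with $t_j$ numbered first, $z_{t_j}^{m_j-1}$ is a basis element.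

Finally, $h_J(T)$ is the sum of all monomials $\prod_jz_{t_j}^{\gamma_j}$ with $\sum\gamma_j=J=\sum_j(m_j-1)$. A monomial with some $\gamma_j\ge m_j$ is $0$ in $\bigotimes\mathcal C_j$, and otherwise all $\gamma_j=m_j-1$. So $h_J(T)$ maps to $\bigotimes_jz_{t_j}^{m_j-1}\neq0$. $\blacksquare$

## 8. Counting words: an upper bound for dimensions

To prove weak flatness we must bound $\dim\mathbb C[z]/K_S$ from above. The points of $W.x$, forgetting signs, are words. The following device counts words that have a limited number of zeros in a prescribed set $S$.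

**Definition 8.1 (datum).** A datum $\mathfrak d=(\Sigma,S;\beta_1,\dots,\beta_\kappa;\alpha,c)$ consists of a finite set $\Sigma$, a subset $S\subset\Sigma$, integers $\beta_i\ge0$ ($\kappa\ge0$) and $\alpha\ge c\ge0$, with $\alpha+\sum\beta_i=|\Sigma|$.

* $N(\mathfrak d)$ is the number of words $w:\Sigma\to\{0,\dots,\kappa\}$ with $|w^{-1}(i)|=\beta_i$ for $i\ge1$, $|w^{-1}(0)|=\alpha$, and $|w^{-1}(0)\cap S|\le c$.
* For $T\subset\Sigma$ write $m=|T|$, $q=|T\setminus S|$, $p=m-q$, and $D(T)=\sum_i\min(\beta_i,m)+\min(\alpha,m,c+q)$.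
* $\mathcal I(\mathfrak d)\subset\mathbb C[z_i:i\in\Sigma]$ is generated by all $h_j(T)$ with $j\ge0$ and $j>D(T)-|T|$.
* $\mathfrak d$ is tame if $S=\emptyset$, or $c=0$, or $\alpha-c\le1$, or $\kappa\le1$.

The origin of the ideal is the argument of Step 1 in Section 7. Replace the letters by distinct numbers, so that the words become $N(\mathfrak d)$ points. On $T$ the letter $i\ge1$ occurs at most $\min(\beta_i,m)$ times and the letter $0$ at most $\min(\alpha,m,c+q)$ times. So $\prod_T(u-z_t)$ divides a fixed monic polynomial of degree $D(T)$, and each $h_j(T)$ with $j>D(T)-m$ is the top component of a function vanishing at the points. Hence $\dim\mathbb C[z]/\mathcal I(\mathfrak d)\ge N(\mathfrak d)$ always. We need the opposite inequality.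

**Example 8.2.** Let $\Sigma=\{1,2\}$, $S=\{1\}$, $\kappa=1$, $\beta_1=1$, $\alpha=1$, $c=0$. The only word has its zero at $2$, so $N=1$. For $T=\{1\}$: $D=1$, which gives $z_1$. For $T=\{2\}$: $D=2$, which gives $z_2^2$. For $T=\Sigma$: $D=2$, which gives $h_1=z_1+z_2$. So $\mathcal I=(z_1,z_2)$ and the quotient has dimension $1$. With $S=\emptyset$ and $c=1$ instead, $N=2$, the generators are $z_1^2$, $z_2^2$, $z_1+z_2$ (and higher $h_j$, which they generate), and the quotient has dimension $2$.

**Proposition 8.3.** If $\mathfrak d$ is tame, then $\dim\mathbb C[z]/\mathcal I(\mathfrak d)\le N(\mathfrak d)$.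

The proof is by induction on $|\Sigma|$. For $\Sigma=\emptyset$ the left side is $\le1$ and $N=1$. Let $\Sigma\ne\emptyset$.

**Step 1: the recursion for $N$.** We sort words by one letter. Fix $\nu\in\Sigma$. Let $\mathcal V$ consist of all $i\ge1$ with $\beta_i>0$, together with $0$ if ($\nu\in S$ and $c>0$) or ($\nu\notin S$ and $\alpha>0$). For $v\in\mathcal V$ define the child $\mathfrak d^v$ on $\Sigma\setminus\nu$, $S\setminus\nu$:

* for $v=i\ge1$, replace $\beta_i$ by $\beta_i-1$;
* for $v=0$, $\nu\in S$, replace $(\alpha,c)$ by $(\alpha-1,c-1)$;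
* for $v=0$, $\nu\notin S$, replace $(\alpha,c)$ by $(\alpha-1,\min(c,\alpha-1))$.

These are data. The letter $w(\nu)$ must lie in $\mathcal V$, and the rest of the word is a word for $\mathfrak d^{w(\nu)}$ (in the last case a child word has only $\alpha-1$ zeros, so lowering $c$ to $\alpha-1$ changes nothing). So $N(\mathfrak d)=\sum_{v\in\mathcal V}N(\mathfrak d^v)$.

**Step 2: how $D$ changes.** This prepares the matching recursion for the quotient rings. For $T\subset\Sigma\setminus\nu$ call $v\in\mathcal V$ *saturated at $T$* if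

* $m\ge\beta_i$, for $v=i\ge1$;
* $m\ge\min(\alpha,c+q)$, for $v=0$, $\nu\in S$;
* $\min(m,c+q)\ge\alpha$, for $v=0$, $\nu\notin S$.

Let $D^v$ be the function of $\mathfrak d^v$. Then
$$D^v(T)=D(T)-[v\text{ saturated at }T],\qquad D(T\cup\nu)-D(T)=\#\{v\in\mathcal V\text{ unsaturated at }T\},\tag{8.1}$$
where $[\,\cdot\,]$ is $1$ if the condition holds and $0$ otherwise. For integers $b,m$ we have
$$\min(b-1,m)=\min(b,m)-[m\ge b],\qquad \min(b,m+1)=\min(b,m)+[m<b].\tag{8.2}$$
For the terms $\min(\beta_i,m)$ with $\beta_i>0$, (8.2) is exactly (8.1); terms with $\beta_i=0$ never change.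

If $\nu\in S$, put $\gamma=\min(\alpha,c+q)$. The last term of $D$ is $\min(\gamma,m)$ for $T$. It is $\min(\gamma,m+1)$ for $T\cup\nu$, since $q$ does not change. For the child $0$ at $T$ it is $\min(\alpha-1,m,c-1+q)=\min(\gamma-1,m)$. Apply (8.2) with $b=\gamma$. If $c=0$, so that $0\notin\mathcal V$, then $\gamma\le q\le m$ and the increment is $0$, as required.

If $\nu\notin S$, put $\gamma=\min(m,c+q)$. The last term is $\min(\alpha,\gamma)$ for $T$. It is $\min(\alpha,\gamma+1)$ for $T\cup\nu$, since $m$ and $q$ both grow by $1$. For the child $0$ it is $\min(\alpha-1,m,c+q,\alpha-1+q)=\min(\alpha-1,\gamma)$. Apply (8.2) with $b=\alpha$ and $\gamma$ in place of $m$. If $\alpha=0$, so that $0\notin\mathcal V$, the last term is $0$ identically.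

**Step 3: the recursion for quotient rings.**

**Claim.** Suppose $\mathcal V=\{v_1,\dots,v_L\}$ is ordered so that, for every $T\subset\Sigma\setminus\nu$, if $v_i$ is saturated at $T$ then so is $v_{i'}$ for all $i'>i$. Then $\dim\mathbb C[z]/\mathcal I(\mathfrak d)\le\sum_i\dim\mathbb C[z']/\mathcal I(\mathfrak d^{v_i})$, where $z'=(z_s)_{s\ne\nu}$.

Write $\mathcal I=\mathcal I(\mathfrak d)$ and $M=\mathbb C[z]/\mathcal I$. Since $D(\emptyset)=0$, (8.1) with $T=\emptyset$ gives $D(\{\nu\})\le L$, so $L>D(\{\nu\})-1$ and $z_\nu^L=h_L(\{\nu\})\in\mathcal I$. Hence $M\supset z_\nu M\supset\dots\supset z_\nu^LM=0$. The map $\mathbb C[z']\to z_\nu^{i-1}M/z_\nu^iM$, $f\mapsto z_\nu^{i-1}f$, is surjective and $\mathbb C[z']$-linear. It suffices to show that it kills each generator $h_j(T)$ of $\mathcal I(\mathfrak d^{v_i})$, where $T\subset\Sigma\setminus\nu$, $j\ge0$, $j>D^{v_i}(T)-m$.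

If $j>D(T)-m$, then already $h_j(T)\in\mathcal I$. Otherwise (8.1) forces $v_i$ to be saturated at $T$ and $j=D(T)-m$. By the ordering $v_i,\dots,v_L$ are all saturated, so at most $i-1$ elements of $\mathcal V$ are unsaturated and $D(T\cup\nu)\le D(T)+i-1$. Put $J=j+i-1$. Then $J\ge D(T\cup\nu)-m>D(T\cup\nu)-(m+1)$, so $h_J(T\cup\nu)\in\mathcal I$. In
$$h_J(T\cup\nu)=\sum_{\rho\ge0}z_\nu^\rho\,h_{J-\rho}(T)$$
the terms with $\rho<i-1$ have $J-\rho>j=D(T)-m$ and lie in $\mathcal I$; the terms with $\rho\ge i$ lie in $(z_\nu^i)$; the term $\rho=i-1$ is $z_\nu^{i-1}h_j(T)$. So $z_\nu^{i-1}h_j(T)\in\mathcal I+(z_\nu^i)$. This proves the Claim.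

**Step 4: choosing $\nu$ and the order.** We need an order as in the Claim with all children tame; then Step 1, the Claim and induction finish the proof.

* $S=\emptyset$. Take any $\nu$. Then $\nu\notin S$ and $q=m$, so $0$ is saturated if and only if $m\ge\alpha$. Order $\mathcal V$ by decreasing multiplicity ($\beta_i$ for $i$, $\alpha$ for $0$). The children have $S=\emptyset$.
* $S\ne\emptyset$, $c=0$. Take $\nu\in S$. Then $0\notin\mathcal V$; order by decreasing $\beta_i$. The children have $c=0$.
* $S\neq\emptyset$, $c>0$, $\alpha-c\le1$. Take $\nu\in S$. Order the $i\ge1$ by decreasing $\beta_i$ and insert $0$ just after those with $\beta_i\ge\alpha$. The later $i$ have $\beta_i\le\alpha-1\le c$. If $\beta_i\ge\alpha$ and $i$ is saturated, then $m\ge\alpha\ge\min(\alpha,c+q)$, so $0$ is saturated. If $0$ is saturated, then $m\ge\min(\alpha,c+q)\ge c$, so all later $i$ are saturated. Each child has the same $\alpha-c$.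
* Otherwise $S\ne\emptyset$, $0<c\le\alpha-2$ and $\kappa\le1$; put $\beta_1=0$ if $\kappa=0$. The children have $\kappa\le1$. If $\beta_1>\alpha$, take $\nu\in S$ and the order $(1,0)$: $m\ge\beta_1$ implies $m\ge\alpha$, so $0$ is saturated. If $\beta_1\le\alpha$ and $S\ne\Sigma$, take $\nu\notin S$ and put $0$ first: $0$ saturated implies $m\ge\alpha\ge\beta_1$. If $\beta_1\le\alpha$ and $S=\Sigma$, then $D(\Sigma)=\beta_1+c<\beta_1+\alpha=|\Sigma|$, so $1=h_0(\Sigma)\in\mathcal I$ and the bound is trivial. $\blacksquare$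

## 9. Weak flatness when $a\ge b_1-1$

**Proposition 9.1.** In type $B$, or in type $D$ with $a\ge2$, if $a\ge b_1-1$ then weak flatness holds.

**Step 1: the basic relations.** We show, for all $S\subset[n]$ with $s=|S|$,
$$y_Sh_j(S)\in I_e\quad\text{whenever } j\ge0 \text{ and } j>C_{s}-s.\tag{9.1}$$
The factor $y_S$ is what removes the zero coordinates from consideration. Let
$$\Omega(X,u)=\sum_{\rho\ge0}X^{2\rho+1}u^{-\rho-1}\in\Lambda^2V[[u^{-1}]],\qquad \frac{\Omega^{\wedge s}}{s!}=\sum_{j\ge0}\Phi_{s,j}(X)\,u^{-s-j}.$$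
Each $\Phi_{s,j}:\mathfrak g\to\Lambda^{2s}V$ is $G$-equivariant. It is a sum of products of $s$ factors $X^{2\rho_i+1}$ with $\sum(\rho_i+1)=s+j$, so it is homogeneous of degree $s+2j$. On $\mathfrak h$ we have $\Omega=\sum_iy_i(u-z_i)^{-1}\omega_i$, so by (6.3)
$$\frac{\Omega^{\wedge s}}{s!}=\sum_{|S|=s}y_S\prod_{i\in S}(u-z_i)^{-1}\,\omega_S,\qquad \Phi_{s,j}|_{\mathfrak h}=\sum_{|S|=s}y_Sh_j(S)\,\omega_S .$$
Let $Q_s(u)=\prod_{i=1}^k(u-v_i)^{\min(b_i,s)}=\sum_lq_lu^{C_s-l}$ with $q_0=1$. At the point $x$, for each $S$, either $S$ meets the indices of $V_0$ and $y_S(x)=0$, or $\prod_{S}(u-z_i(x))$ divides $Q_s$. So $Q_s(u)\,\Omega(x,u)^{\wedge s}$ is polynomial in $u$. For $j>C_s-s$ its coefficient of $u^{C_s-s-j}$ therefore vanishes, which says that $\Psi=\sum_lq_l\Phi_{s,j-l}$ (with $\Phi_{s,j'}=0$ for $j'<0$) vanishes at $x$. Its component of degree $s+2j$ is $\Phi_{s,j}$, and (R4$\beta$) gives (9.1).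

**Step 2: $\mathcal I(\mathfrak d_S)\subset K_S$ for $\mathfrak d_S=([n],S;b_1,\dots,b_k;a,0)$.** This is where the hypothesis $a\ge b_1-1$ is used. Since $c=0$ and $q\le m$, here $D(T)=C_m+\min(a,q)$. Let $j\ge0$ with $j>D(T)-m$.

If $q>a$, then $m\ge a+1\ge b_1$, so $C_m=\sum b_i=n-a$, $D(T)=n$ and $j>n-m$. By (6.2), $h_j(T)\in\mathfrak c\subset K_S$.

If $q\le a$, then $j>C_m+q-m=C_m-p$. Put $S_0=T\cap S$, of size $p$, and $T'=T\setminus S$. From $(1-uz)^{-1}=1+uz(1-uz)^{-1}$, applied to the factors in $T'$, we get $h_j(T)=\sum_{A\subset T'}z_Ah_{j-|A|}(S_0\cup A)$. Since $y_{S_0}z_A=y_A\,y_{S_0\cup A}$,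
$$y_{S_0}h_j(T)=\sum_{A\subset T'}y_A\cdot y_{S_0\cup A}\,h_{j-|A|}(S_0\cup A).$$
Here $|S_0\cup A|=p+|A|\le m$ and $C$ is nondecreasing, so $j-|A|>C_m-p-|A|\ge C_{p+|A|}-(p+|A|)$. Each term is zero (if $j<|A|$) or lies in $I_e$ by (9.1). Multiplying by $y_{S\setminus T}$ gives $y_Sh_j(T)\in I_e$.

**Step 3: the count.** The datum $\mathfrak d_S$ is tame since $c=0$. By (6.1) and Proposition 8.3, $\dim\mathbb C[y]/I_e\le\sum_SN(\mathfrak d_S)$. This sum counts pairs (word $w$, subset $S$ that avoids the $a$ zeros of $w$), so it equals $2^{n-a}\,n!/(a!\prod b_i!)=|W.x|$ by (1.1). Conclude by (3.3). $\blacksquare$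

If $a\geq b_1-1$ fails, then $b_1\ge a+2$. So Propositions 7.1(1) and 9.1 prove **Theorem A.1**; Propositions 7.1(2) and 9.1 prove **Theorem B(a)**; and Proposition 7.1(3) proves **Theorem B(b)**.

**Remark 9.2.** The proof used only the $e_j([n])$, $j\ge1$, and the elements (9.1). The ideal they generate lies in $I_e$ and already has colength $\le|W.x|$, so for $a\ge b_1-1$ (in the setting of Proposition 9.1) they generate $I_e=\operatorname{gr}I_x$.

**Remark 9.3.** Where would Step 2 break without the hypothesis? Take $S=\emptyset$ and $|T|=a+1$. Then $D(T)-|T|=C_{a+1}+a-(a+1)=C_{a+1}-1$, so Step 2 asks for $h_{C_{a+1}}(T)\in I_e$. In cases (1) and (2) of Proposition 7.1 this is the element $h_J(T)$ that we showed is *not* in $I_e$ (for a suitable $T$, hence for all $T$ of that size, since $I_e$ is stable under permutations of the $y_i$).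

## 10. Type $D$ with $a=0$ and $b_1-b_k\le1$

**Where the previous count stops.** Assume $\mathfrak g=\mathfrak{so}_{2n}$, $a=0$, and put $Z=n!/\prod b_i!$, so $|W.x|=2^{n-1}Z$. With no zeros in the words, the count in Section 9 gives $\sum_SN(\mathfrak d_S)=2^nZ$, twice too much. For $\mathfrak{gl}_2\subset\mathfrak{so}_4$ the count gives $4$, while $|W.x|=2$. The missing information is that $y_{[n]}=y_Sy_{S^c}$ is constant on $W.x$, because signs change in pairs. If all $x_i\ne0$, then on $W.x$ we have $y_{S^c}=\mathrm{const}\cdot y_S\cdot z_S^{-1}$. So $y_S\mathbb C[z]$ and $y_{S^c}\mathbb C[z]$ restrict to the *same* $Z$-dimensional space of functions on $W.x$.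

**The repair.** The $Z$ words must therefore be divided between $S$ and $S^c$. Let one block $V_{i_0}$ of size $\alpha$ play the role of the letter $0$. If $\alpha=2c+1$ is odd, every word has at most $c$ zeros in exactly one of $S$, $S^c$. If $\alpha=2c$, a tie is possible, and an extra relation between $y_S$ and $y_{S^c}$ is needed. The limits on the number of zeros come from the ranks of powers of $X$.

Let $\beta=b_1$; every $b_i\in\{\beta,\beta-1\}$. Fix $i_0$, put $\alpha=b_{i_0}$, $b^-=(b_i)_{i\ne i_0}$, so $\kappa=k-1$. For $0\le c'\le\alpha$ let $\mathfrak d(S,c')=([n],S;b^-;\alpha,c')$.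

**Lemma 10.1.** $\mathcal I(\mathfrak d(S,c'))$ is contained in the ideal of $\mathbb C[z]$ generated by $\mathfrak c$, the $z_i^k$, the $z_A^{k-1}$ with $A\subset S$, $|A|=c'+1$, and the $z_B$ with $B\subset[n]$, $|S\cup B|\ge n-\alpha+c'+1$.

The purpose is to replace the many generators $h_j(T)$ by monomials that rank conditions can reach. If $m\le\beta-1$, then every $b_i\ge m$, so $D(T)=(k-1)m+\min(m,c'+q)$ and $D(T)-m=(k-1)m+\min(0,c'-p)$. If $m\ge\beta$, then $D(T)=n-\alpha+\min(\alpha,c'+q)$ and $D(T)-m=\min(n-m,\;n-\alpha+c'-p)$. So a generator $h_j(T)$, $j>D(T)-m$, satisfies one of four inequalities.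

1. $j>n-m$. Then $h_j(T)\in\mathfrak c$ by (6.2).
2. $j>(k-1)m$. Every monomial of $h_j(T)$ has an exponent $\ge k$.
3. $j>(k-1)m+c'-p$. Take a monomial with all exponents $\le k-1$. At most $(k-1)m-j\le p-c'-1$ of the $m$ exponents are $<k-1$. So at least $c'+1$ of the $p$ variables with index in $T\cap S$ have exponent $k-1$, and the monomial is divisible by some $z_A^{k-1}$ with $A\subset S$, $|A|=c'+1$.
4. $j>n-\alpha+c'-p$. By (6.2), $h_j(T)\equiv\pm\sum z_B\pmod{\mathfrak c}$ over $B\subset T^c$ with $|B|=j$. Such $B$ is disjoint from $T\cap S$, so $|S\cup B|\ge p+j\ge n-\alpha+c'+1$. $\square$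

**Rank conditions.** This step supplies the monomials. Take a cocharacter with weight $k$ on $V_{i_0}$, weights $k-1,\dots,1$ on the other $V_i$, and opposite weights on the duals. It defines a parabolic $P$ with Levi algebra $\mathfrak l$. Any $X\in\mathfrak n_P$ strictly raises weights, and there are $2k$ weights. So $X^{2k}=0$, $X^{2k-1}V\subset V_{i_0}$, and $XV_{i_0}=0$. The elements $X$ and $X^{2k-1}$ of $\mathfrak g$ have even rank, and $\dim V=2n$. By [LS] we get on all of $\overline{\mathbb O}_e$:
$$X^{2k}=0,\qquad \operatorname{rk}X^{2k-1}\le2\lfloor\alpha/2\rfloor,\qquad\operatorname{rk}X\le2n-2\lceil\alpha/2\rceil .$$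
Apply (R4$\alpha$) to the diagonal entries of $X^{2k}$, and to the wedge powers $(X^{2k-1})^{\wedge p}$ with $p=\lfloor\alpha/2\rfloor+1$ and $X^{\wedge p}$ with $p=n-\lceil\alpha/2\rceil+1$, which vanish by (R3). With (6.3):
$$z_i^k\in I_e,\qquad y_A^{2k-1}\in I_e\ \ (|A|=\lfloor\alpha/2\rfloor+1),\qquad y_U\in I_e\ \ (|U|\ge n-\lceil\alpha/2\rceil+1).\tag{10.1}$$
Note that $y_Sz_A^{k-1}$ is divisible by $y_A^{2k-1}$ for $A\subset S$, and that $y_Sz_B$ is divisible by $y_{S\cup B}$.

**Case O: some $b_i$ is odd.** Choose $i_0$ so that $\alpha=2c+1$ is odd. In Lemma 10.1 with $c'=c$ we have $c'+1=\lfloor\alpha/2\rfloor+1$ and $n-\alpha+c+1=n-c=n-\lceil\alpha/2\rceil+1$. So (10.1) and (R2) give $\mathcal I(\mathfrak d(S,c))\subset K_S$ for every $S$. There are $Z$ words in all, each with exactly $2c+1$ zeros, so exactly one of $S,S^c$ contains at most $c$ of them. Thus $N(\mathfrak d(S,c))+N(\mathfrak d(S^c,c))=Z$ and $\sum_SN(\mathfrak d(S,c))=2^{n-1}Z$. If the bound of Proposition 8.3 holds for all $\mathfrak d(S,c)$, then (6.1)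 gives $\dim\mathbb C[y]/I_e\le2^{n-1}Z=|W.x|$. These data are tame if $k\le2$ (then $\kappa\le1$), or if $b_1\le2$ (then $\alpha=1$, $c=0$).

**Case E: all $b_i$ are even.** Then all $b_i=\alpha=2c$ with $c\ge1$, $n=2ck$, and all $x_i\ne0$ because $b_i\ne1$. In $\mathfrak{so}_4$ with $b=(2)$, (10.1) gives only $z_1,z_2,y_1y_2$, with quotient of dimension $3>2$. The missing element there is $y_1-y_2$. Its general form is the following.

**Step E1: a relation between complementary products.** There is $\varkappa\in\mathbb C^\times$ with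
$$y_{A^c}-\varkappa\,y_A^{2k-1}\in I_e\quad\text{for all }|A|=c.\tag{10.2}$$
Let $\langle\,,\rangle$ be the form induced on exterior powers, and define the $SO(V)$-isomorphism $\star:\Lambda^{2n-2c}V\to\Lambda^{2c}V$ by $\langle\star\eta,\zeta\rangle\,\omega_{[n]}=\eta\wedge\zeta$. Among standard basis vectors $\zeta$ of $\Lambda^{2c}V$, $\omega_{A^c}\wedge\zeta\ne0$ only for $\zeta=\pm\omega_A$, and $\omega_{A^c}\wedge\omega_A=\omega_{[n]}$. Also $\omega_A$ pairs nontrivially only with $\pm\omega_A$, and $\langle\omega_A,\omega_A\rangle=(-1)^c$, because $\langle e_i\wedge e_{-i},e_i\wedge e_{-i}\rangle=0\cdot0-1\cdot1=-1$. Hence $\star\omega_{A^c}=(-1)^c\omega_A$.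

Let $q(u)=\prod_{i=1}^k(u-v_i)$, so $q(0)\ne0$, and $\psi(u)=\frac{q(0)-q(u)}{u\,q(0)}$. This is a polynomial of degree $k-1$ with leading coefficient $\psi_0=-1/q(0)$, and $\psi(v_i)=1/v_i$. Let $\pi=y_{[n]}(x)\ne0$. The equivariant map
$$\Theta(X)=(-1)^c\star\frac{X^{\wedge(n-c)}}{(n-c)!}-\pi\,\frac{(X\psi(X^2))^{\wedge c}}{c!}$$
has degree $\le n-c$, since $c(2k-1)=2ck-c=n-c$. By (6.3) it equals on $\mathfrak h$
$$\sum_{|A|=c}\Big(y_{A^c}-\pi\prod_{i\in A}y_i\psi(z_i)\Big)\omega_A .$$
At $x$ we have $y_i\psi(z_i)=y_i/z_i=1/y_i$ and $y_Ay_{A^c}=\pi$, so $\Theta(x)=0$. The component of degree $n-c$ on $\mathfrak h$ is $\sum_A(y_{A^c}-\pi\psi_0^{\,c}\,y_Az_A^{k-1})\omega_A$, and $y_Az_A^{k-1}=y_A^{2k-1}$. So (R4$\beta$) gives (10.2) with $\varkappa=\pi\psi_0^{\,c}\neq0$. (For $\mathfrak{gl}_2\subset\mathfrak{so}_4$: $\psi=1/t^2$, $\pi=t^2$, $\varkappa=1$, and (10.2) is $y_2-y_1\in I_e$.)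

**Step E2: bounding a pair $S,S^c$ together.** For each of the $2^{n-1}$ unordered pairs $\{S,S^c\}$ fix an ordering. Let $M'\subset M$ be the images of $y_{S^c}\mathbb C[z]$ and of $y_S\mathbb C[z]+y_{S^c}\mathbb C[z]$ in $\mathbb C[y]/I_e$.

*$M'$ is a quotient of $\mathbb C[z]/\mathcal I(\mathfrak d(S^c,c))$.* In Lemma 10.1 for $S^c$ and $c'=c$ the conditions are $|A|=c+1$ and $|S^c\cup B|\ge n-c+1$, which are those of (10.1) for $\alpha=2c$. So $\mathcal I(\mathfrak d(S^c,c))\subset K_{S^c}$.

*$M/M'$ is a quotient of $\mathbb C[z]/\mathcal I(\mathfrak d(S,c-1))$.* The set of $f\in\mathbb C[z]$ such that $y_Sf$ maps into $M'$ is an ideal; it contains $\mathfrak c$ and the $z_i^k$. By Lemma 10.1 with $c'=c-1$ it remains to check two kinds of elements, with conditions $|A|=c$ and $|S\cup B|\ge n-c$.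

* For $A\subset S$, $|A|=c$, use $A^c=S^c\sqcup(S\setminus A)$. By (10.2), modulo $I_e$,
$$y_Sz_A^{k-1}=y_{S\setminus A}\,y_A^{2k-1}\equiv\varkappa^{-1}y_{S\setminus A}\,y_{A^c}=\varkappa^{-1}z_{S\setminus A}\,y_{S^c}.$$
* For $B$ with $|S\cup B|>n-c$, $y_Sz_B\in I_e$ by (10.1). If $|S\cup B|=n-c$, put $A'=(S\cup B)^c\subset S^c$, so $|A'|=c$ and $A'\sqcup(B\setminus S)=S^c$. Modulo $I_e$,
$$y_Sz_B=y_{S\cup B}\,y_{B\setminus S}\,z_{B\cap S}\equiv\varkappa\, y_{A'}^{2k-1}\,y_{B\setminus S}\,z_{B\cap S}=\varkappa\, z_{A'}^{k-1}z_{B\cap S}\,y_{S^c}.$$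

Both right-hand sides represent elements of $M'$.

**Step E3: the count.** A word has $2c$ zeros, so "at most $c-1$ zeros in $S$" and "at most $c$ zeros in $S^c$" are complementary. Thus $N(\mathfrak d(S,c-1))+N(\mathfrak d(S^c,c))=Z$. If the bound of Proposition 8.3 holds for these data, then $\dim M\le Z$ for every pair, and $\dim\mathbb C[y]/I_e\le2^{n-1}Z=|W.x|$. The data are tame if $k\le2$, or if $b_1=2$ (then $c=1$: one datum has $c'=0$, the other $\alpha-c'=1$).

By (3.3) this proves **Theorem B(c)**. $\blacksquare$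

**Remark 10.2.** In Case O, when the data are tame, the proof used only the $e_j([n])$, $j\ge1$, and the elements (10.1). As in Remark 9.2, these generate $I_e$.

**Remark 10.3.** For $a=0$, $b_1-b_k\le1$ and any $k$, the argument shows that weak flatness holds as soon as $\dim\mathbb C[z]/\mathcal I(\mathfrak d)\le N(\mathfrak d)$ for the data $\mathfrak d(S,c)$ in Case O, respectively $\mathfrak d(S,c-1)$ and $\mathfrak d(S^c,c)$ in Case E. This inequality is not proved here for $k\ge3$, $b_1\ge3$, and no claim is made in that range.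

## 11. $\mathfrak{so}_4\times\mathfrak{gl}_4\subset\mathfrak{so}_{12}$ and $\mathfrak{gl}_3\times\mathfrak{gl}_2\subset\mathfrak{so}_{10}$

It remains to show that the two algebras of Theorem A.2 satisfy (i) and (ii) and to read off the answer. For a nilpotent of Jordan type $\lambda$ in $\mathfrak{so}_N$ the centralizer has dimension $\frac12\big(\sum_j(\lambda'_j)^2-\#\{\text{odd parts of }\lambda\}\big)$.

For normality, both examples satisfy the criterion of Section 2: $2a=4\ge4=b_1$ in the first, and $b=(3,2)$ with $l=1$ in the second. One can also argue independently from Kraft–Procesi, Comment. Math. Helv. 57 (1982) (Theorem 1, Table I in §3.4, Theorem 16.2), cited as [KP]: the closure of a nilpotent $O_N$-class $\eta$ is non-normal if and only if $\eta$ has a codimension-two degeneration $\sigma<\eta$ of type (e). Type (e) means that after erasing $\rho$ common initial rows and an even number $s$ of common initial columns, the pair becomes $(2p,2p)>(2p-1,2p-1,1,1)$ in $\mathfrak{so}_{4p}$. Neither partition below is very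 even, so the $O_N$-class and the $SO_N$-class coincide.

**Example 11.1: $\mathfrak{so}_4\times\mathfrak{gl}_4\subset\mathfrak{so}_{12}$.** Let $P$ stabilize an isotropic $4$-plane $F$, so that $\mathfrak n_P=\{X:XV\subset F^\perp,\ XF^\perp\subset F,\ XF=0\}$. Let $X$ have type $[3^4]$.

*The orbit.* The space $F=\operatorname{im}X^2$ has dimension $4$ and is isotropic, since $(X^2v,X^2w)=(v,X^4w)=0$. As $X^2$ is self-adjoint, $F^\perp=\ker X^2$. This contains $\operatorname{im}X$ and has the same dimension $8$, so $F^\perp=\operatorname{im}X$. Hence $XV= F^\perp$, $XF^\perp=F$, $XF=0$, and $X\in\mathfrak n_P$. The centralizer has dimension $\frac12(3\cdot16-4)=22=6+16=\dim\mathfrak l$, so $\dim\mathbb O_{[3^4]}=66-22=44=\dim\mathbb O_e$. Being contained in the irreducible variety $\overline{\mathbb O}_e$ and of the same dimension, $[3^4]$ is $\mathbb O_e$.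

*Condition (ii).* If $X$ lies in the nilradical attached to some $F$, then $\operatorname{im}X^2\subset F$ and both have dimension $4$. The fiber is one point.

*Condition (i).* Besides the criterion: type (e) would force $\eta$ to have an even part $2p+s$, but $[3^4]$ has only odd parts.

Here $k=1$, so Statement 2 predicts weak flatness. But $b_1=4\ge a+2$, so it **fails** by Proposition 7.1(2). Concretely, every point of $W\cdot(0,0,t,t,t,t)$ has two zero coordinates, so $(z_1-t^2)(z_3-t^2)(z_5-t^2)$ vanishes on it and $z_1z_3z_5\in\operatorname{gr}I_x$. On the other hand $z_1z_3z_5\ne0$ in the coinvariant algebra of $\mathfrak{so}_4^{\oplus3}$ (blocks $\{1,2\},\{3,4\},\{5,6\}$), whose nilpotent cone lies in $\overline{\mathbb O}_e$ by Step 2 of Section 7.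

**Example 11.2: $\mathfrak{gl}_3\times\mathfrak{gl}_2\subset\mathfrak{so}_{10}$.** Let $G/P$ be the variety of isotropic flags $F_1\subset F_2$ with $\dim F_1=2$, $\dim F_2=5$, and $F_2$ in a fixed family of Lagrangians. Then $\mathfrak n_P$ is given by $XV\subset F_1^\perp$, $XF_1^\perp\subset F_2$, $XF_2\subset F_1$, $XF_1=0$. Let $X$ have type $[4,4,1,1]$.

*Uniqueness of the flag.* If $X$ lies in the nilradical attached to $(F_1,F_2)$, then $X^3V\subset F_1$. Both have dimension $2$, so $F_1=\operatorname{im}X^3$ and, $X^3$ being skew, $F_1^\perp=\ker X^3$. For a Jordan block $v,Xv,X^2v,X^3v$, the space $\ker X^3/\operatorname{im}X^3$ retains $Xv,X^2v$. So the induced map $\bar X$ on the $6$-dimensional space $F_1^\perp/F_1$ has type $[2,2,1,1]$. The Lagrangian $F_2/F_1$ must contain the plane $\Pi=\operatorname{im}\bar X$, which is isotropic since $\bar X^2=0$. Lagrangians containing $\Pi$ correspond to isotropic lines in the nondegenerate plane $\Pi^\perp/\Pi$. There are exactly two, and they meet in codimension $1$, so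 there is one in each family. Hence the flag is unique.

*Existence.* Take $F_1=\operatorname{im}X^3$, which is isotropic since $X^6=0$, and let $F_2$ be the Lagrangian of the correct family just found. Then $XV\subset\ker X^3=F_1^\perp$ and $XF_1=0$ because $X^4=0$, and $XF_1^\perp\subset F_2$ by the choice of $F_2$. Moreover $(XF_2,F_1^\perp)=-(F_2,XF_1^\perp)\subset(F_2,F_2)=0$, so $XF_2\subset F_1$. Thus $X$ lies in this nilradical. The transposed partition is $(4,2,2,2)$, so the centralizer has dimension $\frac12(28-2)=13=9+4=\dim\mathfrak l$ and $\dim\mathbb O_{[4,4,1,1]}=45-13=32=\dim\mathbb O_e$. Hence $\mathbb O_e=[4,4,1,1]$, and (ii) holds by uniqueness.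

*Condition (i).* Besides the criterion, check type (e). For $s=0$, erasing initial rows of $(4,4,1,1)$ never leaves $(2p,2p)$. For $s=2$, what remains is $(2,2)$, so $\rho=0$, $p=1$, and $\sigma$ would have four rows of length $3$, of total size at least $12>10$. For $s\ge4$ nothing remains. So there is no degeneration of type (e).

Here $a=0<2=b_1-1$, $k=2$ and $b_1=3$, so none of the three conditions of Statement 2 holds, and it predicts failure. But $k=2$ and $b_1-b_2=1$, so weak flatness **holds** by Theorem B(c). This is Case O with $\alpha=3$, $c=1$. By (10.1) and Remark 10.2, $I_e$ is generated by the $e_j([5])$, the $y_i^4$, the $y_i^3y_j^3$ ($i\ne j$) and the $y_U$ with $|U|=4$, and its colength is $|W.x|=2^4\cdot10=160$.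

The two examples prove **Theorem A.2**. $\blacksquare$
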